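\title{Homology equivalences between suspensions detect null-homotopic maps}

\begin{abstract}
Let $X$ and $Y$ be finite CW-complexes, not necessarily connected, and let $f\colon\Sigma X\to\Sigma Y$ induce isomorphisms on the fundamental group and on integral homology. Such a map need not be a homotopy equivalence. We prove that a map $g\colon A\to\Sigma X$ from a finite CW-complex is nevertheless null-homotopic as soon as $f\circ g$ is, which confirms a conjecture posed in a paper of Iriye and Kishimoto. More generally, composition with $f$ is injective on homotopy classes of maps $A\to\Sigma X$ that are trivial on the fundamental group. The proof passes to finite regular covers whose group is a $p$-group, where $f$ becomes a $p$-local equivalence after a graph is collapsed, and then uses that maps from a finite complex are detected by their $p$-localizations. Examples show that the main hypotheses cannot be dropped.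
\end{abstract}

\section{Introduction}\label{sec:intro}

By Whitehead's theorem, a map of simply connected CW-complexes that induces isomorphisms on integral homology is a homotopy equivalence. Say that a map of connected CW-complexes is \emph{an isomorphism in $\pi_1$ and homology} if it induces isomorphisms on fundamental groups and on all integral homology groups. It is well known that such a map need not be a homotopy equivalence: the higher homotopy groups of a space are those of its universal cover, and the homology of the space sees only part of the homology of the cover. This already happens for a suspension. Throughout, $\Sigma$ is the reduced suspension and $\simeq *$ means null-homotopic.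

\begin{example}\label{ex:W}
Let $n\ge 2$ and $W=S^1\vee S^n=\Sigma(S^0\vee S^{n-1})$, so that $\pi_1(W)=\langle t\rangle$ is infinite cyclic. The universal cover $\widetilde W$ is a line with a copy of $S^n$ attached at each integer, and collapsing the line gives $\widetilde W\simeq\bigvee_{\mathbb Z}S^n$. Hence $\pi_n(W)=\pi_n(\widetilde W)=H_n(\widetilde W)$ is free abelian on these spheres, and $t$ moves each sphere one step along the line. Thus $\pi_n(W)$ is the free module of rank one over $\Lambda=\mathbb Z[t^{\pm1}]$ on the inclusion $\iota$ of $S^n$. For $u\in\Lambda$ let $f_u\colon W\to W$ be the identity on $S^1$ and a representative of $u\iota$ on $S^n$. Since $f_u$ is the identity on $\pi_1$, it is $\Lambda$-linear on $\pi_n(W)=\Lambda$, so it acts there as multiplication by $u$. Each $t^k\iota$ is freely homotopic to $\iota$, so $f_u$ acts on $H_n(W)=\mathbb Z$ as multiplication by $u(1)$. Therefore $f_u$ is an isomorphism in $\pi_1$ and homology whenever $u(1)=\pm1$. The units of $\Lambda$ are the elements $\pm t^k$, so $f_{2-t}$, for instance, is not a homotopy equivalence.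
\end{example}

On $\pi_n(W)$ these maps fail in one direction only. Surjectivity is lost: the cokernel of $2-t$ is $\Lambda/(2-t)\cong\mathbb Z[1/2]$, by $t\mapsto2$. Injectivity survives, because $\Lambda$ is an integral domain. One is led to guess that an isomorphism in $\pi_1$ and homology between suspensions may miss homotopy classes but does not kill any. The following conjecture, posed in the paper of Iriye and Kishimoto \cite{IK}, makes this precise.

\begin{quote}
\textbf{Conjecture.} \emph{Let $A,X,Y$ be finite CW-complexes, and let $f\colon\Sigma X\to\Sigma Y$ be an isomorphism in $\pi_1$ and homology. If $g\colon A\to\Sigma X$ satisfies $f\circ g\simeq *$, then $g\simeq *$.}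
\end{quote}

If $X$ and $Y$ are connected, their suspensions are simply connected and $f$ is a homotopy equivalence, so the content lies in the disconnected case. We prove the conjecture in a stronger form. A map from a connected complex is \emph{trivial on $\pi_1$} if it induces the trivial homomorphism of fundamental groups; this does not depend on the base point and is invariant under free homotopy.

\begin{theorem}\label{thm:A}
Let $A,X,Y$ be finite CW-complexes and let $f\colon\Sigma X\to\Sigma Y$ be an isomorphism in $\pi_1$ and homology.
\begin{enumerate}
\item[(1)] If $g\colon A\to\Sigma X$ satisfies $fg\simeq *$, then $g\simeq *$.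
\item[(2)] If $A$ is connected and $g_1,g_2\colon A\to\Sigma X$ are trivial on $\pi_1$, then $fg_1\simeq fg_2$ implies $g_1\simeq g_2$. This holds when all maps and homotopies are pointed, and also when they are free. In particular, $f_*\colon\pi_n(\Sigma X)\to\pi_n(\Sigma Y)$ is injective for all $n$.
\end{enumerate}
\end{theorem}

A suspension $\Sigma X$ is homotopy equivalent to $B\vee K$ with $B$ a wedge of circles and $K$ simply connected. Only two properties of $B$ enter the proof. A connected CW-complex is \emph{aspherical} if its universal cover is contractible. A group $G$ is \emph{residually finite-$p$} if every element $x\neq1$ of $G$ has nontrivial image in some quotient of $G$ that is a finite $p$-group.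

\begin{theorem}\label{thm:B}
Let $B$ be a connected aspherical CW-complex such that $G=\pi_1(B)$ is residually finite-$p$ for every prime $p$. Let $K,L$ be simply connected CW-complexes with finitely generated homology in each degree. Let $f\colon B\vee K\to B\vee L$ be an integral homology isomorphism whose restriction to $B$ is the inclusion. If $A$ is a finite connected pointed CW-complex and $g_1,g_2\colon A\to B\vee K$ are pointed maps, trivial on $\pi_1$, such that $fg_1$ and $fg_2$ are pointed homotopic, then $g_1$ and $g_2$ are pointed homotopic.
\end{theorem}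

Section~\ref{sec:model} carries out the method by hand for the maps $f_u$. Section~\ref{sec:local} proves the local-to-global principle that the general case requires, Section~\ref{sec:covers} proves Theorem~\ref{thm:B}, and Section~\ref{sec:susp} deduces Theorem~\ref{thm:A}. Section~\ref{sec:sharp} shows that $A$ must be finite, that triviality on $\pi_1$ cannot be dropped from Theorem~\ref{thm:A}(2), and that Theorem~\ref{thm:B} fails for $G=\mathbb Z/6$.

\subsection*{Conventions on base points}
Spaces have the homotopy type of CW-complexes, except for mapping spaces, which carry the compactly generated topology. Base points of CW-complexes are vertices. Let $A$ be a pointed CW-complex, $Z$ a pointed path-connected space, and $[A,Z]_*$ the set of pointed homotopy classes. For a pointed map $g$ and a loop $\gamma$ at the base point of $Z$, homotopy extension gives a homotopy $g_s$ with $g_1=g$ and $g_s(*)=\gamma(s)$, and $\gamma\cdot[g]=[g_0]$ defines an action of $\pi_1(Z)$ on $[A,Z]_*$. For $A=S^n$ this is the action on $\pi_n(Z)$ used above. We use the following textbook facts.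
\begin{enumerate}
\item[(P1)] Every map $A\to Z$ is freely homotopic to a pointed one, and two pointed maps are freely homotopic exactly when their classes lie in one orbit. So pointed and free classes agree if $Z$ is simply connected.
\item[(P2)] The action is natural: $f(\gamma\cdot g)\simeq (f_*\gamma)\cdot(fg)$ for pointed $f\colon Z\to Z'$.
\item[(P3)] The class of the constant map is fixed (take $g_s\equiv\gamma(s)$). So a pointed map that is freely null-homotopic is pointed null-homotopic.
\item[(P4)] If $A$ is connected and $\widetilde Z\to Z$ is the pointed universal cover, then composition with the projection is a bijection from $[A,\widetilde Z]_*$ onto the set of classes in $[A,Z]_*$ that are trivial on $\pi_1$.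
\end{enumerate}

\section{A model computation}\label{sec:model}

For $f=f_u$ and $\dim A\le n$, Theorem~\ref{thm:A}(2) becomes algebra. Recall Hopf's theorem: if $U$ is $(n-1)$-connected with $n\geq2$ and $A$ is a connected CW-complex of dimension at most $n$, finite or not, then
\begin{equation}\label{eq:hopf}
[A,U]_*\cong H^n(A;\pi_n(U)),
\end{equation}
the constant map corresponds to $0$, and composition with a map $\phi\colon U\to U'$ of $(n-1)$-connected spaces corresponds to the change of coefficients $\pi_n(\phi)$. (One obtains $K(\pi_n(U),n)$ from $U$ by attaching cells of dimension at least $n+2$, which maps and homotopies from $A$ can avoid.)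

Let $A$ be finite and connected with $\dim A\le n$, and put $M=H^n(A;\mathbb Z)$. By (P4) and \eqref{eq:hopf}, the pointed classes $A\to W$ that are trivial on $\pi_1$ form the set $H^n(A;\Lambda)$, on which $f_u$ acts as multiplication by $u$. Since $A$ has finitely many cells, cohomology commutes with the direct sum $\Lambda=\bigoplus_k\mathbb Z t^k$, so $H^n(A;\Lambda)=M\otimes\Lambda$. The group $M$ may have torsion, so it no longer suffices that $\Lambda$ is a domain: $u=2$ kills elements if $M=\mathbb Z/2$. The hypothesis $u(1)=\pm1$ must be used.

\begin{proposition}\label{prop:model}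
Let $M$ be an abelian group and let $u\in\Lambda$ satisfy $u(1)=\pm1$. Then multiplication by $u$ is injective on $M\otimes\Lambda$.
\end{proposition}

\begin{proof}
Let $ux=0$.

\emph{Step 1: finite support.} Write $x=\sum_{k\in S}x_kt^k$ with $x_k\in M$ and $S\subset\mathbb Z$ finite.

\emph{Step 2: a finite $p$-group quotient.} Fix a prime $p$ and choose a power $q$ of $p$ so large that $S\to\mathbb Z/q$ is injective. Let $R=\Lambda/(t^q-1)$, with $\mathbb Z$-basis $1,t,\dots,t^{q-1}$. The image $\bar x$ of $x$ in $M\otimes R$ still has the $x_k$ as its coefficients, in distinct positions. In $R/pR$ we have $(\sum a_kt^k)^p=\sum a_kt^{pk}$ for integers $a_k$, so $u^q=u(t^q)=u(1)=\pm1$. Hence multiplication by $u$ is invertible on $R/pR$, and its determinant $d$ on $R$ is prime to $p$. Composing with the adjugate matrix turns $u\bar x=0$ into $d\bar x=0$, so $dx_k=0$ for all $k\in S$.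

\emph{Step 3: all primes together.} The ideal $\{N\in\mathbb Z: Nx_k=0\}$ contains, for every prime $p$, an integer prime to $p$. So it is $\mathbb Z$, and $x_k=0$.
\end{proof}

For $u=2-t$, Step 2 is the identity
\[
(2-t)(2^{q-1}+2^{q-2}t+\dots+t^{q-1})=2^q-t^q=2^q-1\quad\text{in }R,
\]
together with $2^q-1\equiv1\pmod p$ for $q$ a power of $p$. For any $q\ge2$ the ring map $R\to\mathbb Z/(2^q-1)$, $t\mapsto2$, kills $u$. So $u$ is a unit in no such $R$, and one has to work one prime at a time. The quotient must also fit the prime: for $q=2$ the element $u$ is not invertible modulo $3$.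

In topological terms, $R$ is the $n$-th homology of the $q$-fold cover of $W$, a circle carrying $q$ spheres. For general $A$ and $K$ there is no formula like \eqref{eq:hopf}, and the sets of homotopy classes are not even groups. Step 1 is then replaced by compactness of $A$; the phrase ``invertible up to an integer prime to $p$'' in Step 2 is replaced by ``a homotopy equivalence after $p$-localization''; and Step 3 is replaced by the result of the next section.

\section{Maps from a finite complex are detected by localizations}\label{sec:local}

Let $\mathbb Z_{(p)}\subset\mathbb Q$ be the ring of fractions with denominator prime to $p$. For an abelian group $\Pi$, the homomorphism $\Pi\to\Pi\otimes\mathbb Z_{(p)}$ has two properties: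
\begin{enumerate}
\item[(L0)] every element of its kernel is killed by an integer prime to $p$, and every element of its target has a multiple, by an integer prime to $p$, in its image.
\end{enumerate}
A simply connected space $U$ has a $p$-localization $e_p\colon U\to U_{(p)}$, with $U_{(p)}$ simply connected. We use these standard facts (Sullivan; Hilton--Mislin--Roitberg \cite{HMR}).
\begin{enumerate}
\item[(L1)] On $\pi_k$, the map $e_p$ induces $\pi_k(U)\to\pi_k(U)\otimes\mathbb Z_{(p)}$.
\item[(L2)] A map $\phi\colon U\to U'$ of simply connected spaces has a localization $\phi_{(p)}\colon U_{(p)}\to U'_{(p)}$ with $\phi_{(p)}e_p\simeq e_p\phi$.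
\item[(L3)] If $\phi$ induces an isomorphism on $H_*(-;\mathbb Z_{(p)})$, then $\phi_{(p)}$ is a homotopy equivalence.
\end{enumerate}
Part (D) of the next proposition is what we need. It is a theorem of Hilton, Mislin and Roitberg \cite[Chapter~II]{HMR}; we include a proof. Let $M(A,U)$ denote the space of pointed maps $A\to U$, and write $e_*$ for homomorphisms induced by composition with $e_p$.

\begin{proposition}\label{prop:detect}
Let $A$ be a finite connected pointed CW-complex and $U$ a simply connected pointed space.
\begin{enumerate}
\item[(S)] For every prime $p$, every $g\in M(A,U)$ and every $\xi\in\pi_1(M(A,U_{(p)}),e_pg)$ there is an integer $m$ prime to $p$ with $\xi^m\in e_*\pi_1(M(A,U),g)$.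
\item[(D)] If $g_1,g_2\in M(A,U)$ satisfy $e_pg_1\simeq e_pg_2$ for all primes $p$, then $g_1\simeq g_2$.
\end{enumerate}
\end{proposition}

For $A=S^n$, part (D) is Step 3 above, by (L0) and (L1). In general we induct over cells. If $A=A'\cup e^n$ and $g_1,g_2$ agree on $A'$, their difference on the last cell is an element $\alpha\in\pi_n(U)$. But $g_1\simeq g_2$ does not force $\alpha=0$: it only forces $\alpha$ into the subgroup of elements produced by self-homotopies of $g_1|_{A'}$. The localized map may have more self-homotopies, and (S) says that it has no more up to powers prime to $p$. This is why (S) is carried along. The bookkeeping is done in a homotopy fiber.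

Let $k\colon C\to D$ be a map and $d_0\in D$. Its \emph{homotopy fiber} $F$ is the space of pairs $(x,\lambda)$ with $x\in C$ and $\lambda$ a path in $D$ from $k(x)$ to $d_0$. We use Moore paths, whose length is an arbitrary real number $\ell\ge0$, so that concatenation $\lambda\mu$ is strictly associative and unital. Rescaling lengths to $1$ deforms $F$, over $C$ and naturally in $k$, onto the same space formed with ordinary paths. The projection $F\to C$ is a fibration. Let $\bar\mu$ be the reverse of $\mu$, and $\Omega D$ the space of Moore loops at $d_0$.

\begin{lemma}\label{lem:fiber}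
\begin{enumerate}
\item[(i)] The points $(x,\lambda)$ and $(x,\mu)$ lie in the same path component of $F$ if and only if $[\lambda\bar\mu]\in k_*\pi_1(C,x)\subset\pi_1(D,k(x))$.
\item[(ii)] There is an exact sequence, natural in $(k,d_0,x,\lambda)$,
\[
\pi_2(D,d_0)\xrightarrow{\ \partial\ }\pi_1(F,(x,\lambda))\longrightarrow\pi_1(C,x)\xrightarrow{\ k_*\ }\pi_1(D,k(x)),
\]
and the image of $\partial$ is central.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\sigma$ be a loop at $x$. If $s\mapsto(\sigma(s),\lambda_s)$ is a path from $(x,\lambda)$ to $(x,\mu)$, then the paths $k(\sigma|_{[0,s]})\lambda_s$ form a homotopy relative to endpoints from $\lambda$ to $k(\sigma)\mu$. Conversely, such a homotopy joins $(x,\lambda)$ to $(x,k(\sigma)\mu)$ inside the fiber over $x$, and $s\mapsto(\sigma(s),k(\sigma|_{[s,1]})\mu)$ continues to $(x,\mu)$. So there is a path from $(x,\lambda)$ to $(x,\mu)$ whose projection has class $[\sigma]$ if and only if $[\lambda\bar\mu]=k_*[\sigma]$. This proves (i), and the case $\mu=\lambda$ is exactness at $\pi_1(C,x)$.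

The map $\tau\mapsto(x,\lambda\tau)$ is a homotopy equivalence from $\Omega D$ to the fiber of $F\to C$ over $x$. Let $\partial$ be the map it induces from $\pi_1(\Omega D)=\pi_2(D,d_0)$ to $\pi_1(F,(x,\lambda))$. Exactness at $\pi_1(F)$ is part of the exact sequence of the fibration. The action $\Omega D\times F\to F$, $(\tau,(y,\nu))\mapsto(y,\nu\tau)$, induces a homomorphism $\omega\colon\pi_1(\Omega D)\times\pi_1(F)\to\pi_1(F)$ with $\omega(a,1)=\partial a$ and $\omega(1,b)=b$. As $(a,1)$ and $(1,b)$ commute, so do $\partial a$ and $b$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:detect}]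
Both statements depend only on the pointed homotopy type of $A$. Collapse a maximal tree and attach the remaining cells in order of dimension. Each cell is attached to a connected complex, so its attaching map is homotopic to a pointed one, and homotopic attaching maps give homotopy equivalent results. Hence we may assume that $A$ is built from a point by finitely many steps $A=A'\cup_\varphi CS^{n-1}$, with $n\ge1$, $\varphi\colon S^{n-1}\to A'$ pointed and $CS^{n-1}$ the reduced cone. We induct on the number of steps. For a point there is nothing to prove.

A pointed map $A\to U$ is a pointed map $x\colon A'\to U$ together with a pointed null-homotopy of $x\varphi$. So we may replace $M(A,U)$, naturally in $U$, by the homotopy fiber $F$ of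
\[
k=\varphi^*\colon C=M(A',U)\longrightarrow D=M(S^{n-1},U)
\]
over the constant map $d_0$. For $j\ge1$ we have $\pi_j(D,d_0)=\pi_{j+n-1}(U)$, which is abelian; for $n=j=1$ this holds because $\pi_1(U)=0$. If $(x,\lambda)\in F$, the path $\lambda$ identifies $\pi_1(D,k(x))$ with $\pi_n(U)$. Let $F^p,C^p,D^p$ be the same spaces for $U_{(p)}$. By (L1), the maps $e_*\colon\pi_1(D,k(x))\to\pi_1(D^p,k(e_px))$ and $e_*\colon\pi_2(D,d_0)\to\pi_2(D^p,d_0)$ are localizations of abelian groups, so (L0) applies to them. All groups are written multiplicatively.

\emph{Proof of} (S). Let $g=(x,\lambda)$ and $\xi\in\pi_1(F^p,e_pg)$, with image $\xi'\in\pi_1(C^p,e_px)$. By induction $\xi'^{\,m}=e_*\eta'$ with $m$ prime to $p$ and $\eta'\in\pi_1(C,x)$. The obstruction to lifting $\eta'$ to $F$ is $k_*\eta'$, and $e_*k_*\eta'=k_*(\xi')^m=1$ by exactness for $F^p$. By (L0), $k_*(\eta'^{\,m'})=1$ for some $m'$ prime to $p$, so $\eta'^{\,m'}$ lifts to an element $\eta\in\pi_1(F,g)$. Now $\xi^{mm'}$ and $e_*\eta$ have the same image $\xi'^{\,mm'}$ in $\pi_1(C^p)$, so $\xi^{mm'}=\partial(z)\cdot e_*\eta$ for some $z\in\pi_2(D^p,d_0)$. By (L0), $z^{m''}=e_*z'$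 for some $m''$ prime to $p$ and $z'\in\pi_2(D,d_0)$. Since $\partial(z)$ is central,
\[
\xi^{mm'm''}=\partial(z)^{m''}(e_*\eta)^{m''}=e_*\bigl(\partial(z')\,\eta^{m''}\bigr).
\]

\emph{Proof of} (D). By induction $g_1|_{A'}\simeq g_2|_{A'}$. Lifting this homotopy through the fibration $F\to C$ moves $g_2$ within its class, so we may assume $g_1=(x,\lambda)$ and $g_2=(x,\mu)$. Put $\alpha=[\lambda\bar\mu]\in\Pi=\pi_1(D,k(x))$ and $\Gamma=k_*\pi_1(C,x)\subset\Pi$. By Lemma~\ref{lem:fiber}(i) we must show $\alpha\in\Gamma$. Fix $p$. The same lemma for $F^p$ gives $\xi\in\pi_1(C^p,e_px)$ with $e_*\alpha=k_*\xi$. By (S) for $A'$, $\xi^m=e_*\eta$ with $m$ prime to $p$ and $\eta\in\pi_1(C,x)$. Then $e_*(\alpha^m)=k_*e_*\eta=e_*(k_*\eta)$, and (L0) gives $m'$ prime to $p$ with $\alpha^{mm'}=(k_*\eta)^{m'}\in\Gamma$. So the ideal $\{N\in\mathbb Z:\alpha^N\in\Gamma\}$ is contained in no $p\mathbb Z$. It is therefore $\mathbb Z$, and $\alpha\in\Gamma$.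
\end{proof}

\section{Covers with finite $p$-groups: proof of Theorem~\ref{thm:B}}\label{sec:covers}

Let $B,G,K,L,f$ be as in Theorem~\ref{thm:B}. Maps that are trivial on $\pi_1$ lift to the universal cover, but there the lift of $f$ need not be a $p$-local equivalence for any $p$: for $f_{2-t}$ the cokernel on $H_n(\widetilde W)$ is $\mathbb Z[1/2]$, and $\mathbb Z[1/2]\otimes\mathbb Z_{(p)}\ne0$. As in Step 2 of Proposition~\ref{prop:model}, we pass to finite covers. These are in general not simply connected, so we collapse the part lying over $B$ before localizing.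

\subsection*{The covers and their collapses}
Let $T\to B$ be the universal cover, with a base point over that of $B$ and with $G$ acting on the left by deck transformations. Let $\pi\colon G\to P$ be a surjection of groups with kernel $N$. The cover $B_P=N\backslash T$ of $B$ has deck group $P$; if $b$ is its base point, the fiber over the base point of $B$ is $\{hb:h\in P\}$. Let $E_P(K)$ be obtained from $B_P$ by attaching, for each $h\in P$, a copy $K_h$ of $K$ at $hb$. An element $h'\in P$ acts on $B_P$ and carries $K_h$ identically to $K_{h'h}$, and $E_P(K)\to B\vee K$ is a connected regular cover with group $P$. Since $K$ is simply connected, van Kampen's theorem gives $\pi_1(B\vee K)=G$ and $\pi_1(E_P(K))=N$. In particular $E_G(K)$, formed with $\pi=\mathrm{id}$ and $B_G=T$, is the universal cover. Collapsing $B_P$ gives a map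
\[
c_P\colon E_P(K)\longrightarrow E_P(K)/B_P=\textstyle\bigvee_PK
\]
to the simply connected wedge of the $K_h$, on which $P$ acts by permuting the summands. The same notation is used for $L$.

Since $f|_B$ is the inclusion, $f$ induces the identity of $G$, so it has a unique pointed lift $f_P\colon E_P(K)\to E_P(L)$. We use repeatedly that two lifts of one map from a connected space are equal if they agree at a point. First, $f_P|_{B_P}$ is the inclusion, since both maps lift $B_P\to B\subset B\vee L$ and fix $b$. Second, $f_P$ is $P$-equivariant, since $h^{-1}f_Ph$ is also a lift of $f$ and $h^{-1}f_P(hb)=h^{-1}hb=b$. Hence $f_P$ induces a $P$-equivariant map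
\[
\bar f_P\colon\textstyle\bigvee_PK\to\bigvee_PL\qquad\text{with}\qquad\bar f_Pc_P=c_Pf_P .
\]
In general $\bar f_P$ mixes the summands. For the trivial group we write $\bar f\colon K\to L$; it is the map induced by $f$ on $(B\vee K)/B$. The five lemma, applied to the exact sequences of the pairs $(B\vee K,B)\to(B\vee L,B)$, shows that $\bar f$ is an integral homology isomorphism. This is the only use of the homology hypothesis.

Let $\psi\colon P\to P'$ be a further surjection. The covering $r\colon E_P(K)\to E_{P'}(K)$ maps $B_P$ to $B_{P'}$ and $K_h$ identically to $K_{\psi(h)}$, so it induces the map $\psi_\#\colon\bigvee_PK\to\bigvee_{P'}K$ sending the $h$-th summand identically to the $\psi(h)$-th. Both $rf_P$ and $f_{P'}r$ are pointed lifts of $E_P(K)\to B\vee K\to B\vee L$, so they are equal, and therefore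
\begin{equation}\label{eq:compat}
\psi_\#\,\bar f_P=\bar f_{P'}\,\psi_\# .
\end{equation}

\subsection*{The collapsed lift is a $p$-local equivalence}
For $P'$ trivial, $\psi_\#$ is the fold map, and \eqref{eq:compat} says that $\bar f_P$ induces the homology isomorphism $\bar f$ on orbit spaces. To climb back from the orbits we use that, for a finite $p$-group $P$, the augmentation ideal $I=\ker(\varepsilon\colon\mathbb F_p[P]\to\mathbb F_p)$ is nilpotent. To recall the proof, let $z\in P$ be central of order $p$. The kernel of $\mathbb F_p[P]\to\mathbb F_p[P/\langle z\rangle]$ is generated by the central element $z-1$, and $(z-1)^p=z^p-1=0$. By induction on $|P|$ some $I^j$ lies in this kernel, and then $I^{jp}=0$.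

\begin{lemma}\label{lem:plocal}
If $P$ is a finite $p$-group, then $(\bar f_P)_{(p)}\colon(\bigvee_PK)_{(p)}\to(\bigvee_PL)_{(p)}$ is a homotopy equivalence.
\end{lemma}

\begin{proof}
Fix a degree $i$ and let $V=\widetilde H_i(K;\mathbb F_p)$ and $V'=\widetilde H_i(L;\mathbb F_p)$. As $P$ permutes the summands freely and transitively, $\widetilde H_i(\bigvee_PK;\mathbb F_p)=\mathbb F_p[P]\otimes V$ with $P$ acting on the first factor, and the fold map induces $\varepsilon\otimes\mathrm{id}$. By equivariance, $\bar f_P$ induces an $\mathbb F_p[P]$-linear map $\phi\colon\mathbb F_p[P]\otimes V\to\mathbb F_p[P]\otimes V'$. The map $\bar\phi=\bar f_*\colon V\to V'$ is an isomorphism, by the universal coefficient theorem. By \eqref{eq:compat}, $\phi(1\otimes v)-1\otimes\bar\phi(v)$ lies in $\ker(\varepsilon\otimes\mathrm{id})=I\otimes V'$. So for $a\in I^j$,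
\[
\phi(a\otimes v)=a\,\phi(1\otimes v)\equiv a\otimes\bar\phi(v)\pmod{I^{j+1}\otimes V'} .
\]
Thus $\phi$ respects the filtrations by $I^j\otimes V$ and $I^j\otimes V'$ and induces the isomorphism $\mathrm{id}\otimes\bar\phi$ on each quotient $(I^j/I^{j+1})\otimes V$. The filtrations are finite because $I$ is nilpotent, so $\phi$ is an isomorphism by repeated use of the five lemma.

Let $Q$ be the mapping cone of $\bar f_P$. Then $\widetilde H_*(Q;\mathbb F_p)=0$, and $\widetilde H_i(Q)\otimes\mathbb F_p$ embeds in $\widetilde H_i(Q;\mathbb F_p)$, so $\widetilde H_i(Q)\otimes\mathbb F_p=0$. Since $P$ is finite and $K,L$ have finitely generated homology, $\widetilde H_i(Q)$ is finitely generated. Hence it is finite of order prime to $p$, and $\widetilde H_i(Q;\mathbb Z_{(p)})=\widetilde H_i(Q)\otimes\mathbb Z_{(p)}=0$. So $\bar f_P$ is an isomorphism on $H_*(-;\mathbb Z_{(p)})$, and (L3) applies.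
\end{proof}

Finite generation is needed in the passage from $\mathbb F_p$ to $\mathbb Z_{(p)}$. On $\widetilde W$, for example, the lift of $f_{2-t}$ is an isomorphism on mod $2$ homology, as $2-t\equiv t$, but we saw that it is not one on $\mathbb Z_{(2)}$-homology.

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $c=c_G$. Since $B$ is aspherical, $T$ is a contractible subcomplex of $E_G(K)$, so $c\colon E_G(K)\to\bigvee_GK$ is a homotopy equivalence. All targets below are simply connected, so by (P1) we need not distinguish pointed from free homotopies.

\emph{Step 1: finite support.} As $g_1,g_2$ are trivial on $\pi_1$, they have pointed lifts $\tilde g_1,\tilde g_2\colon A\to E_G(K)$. The maps $f_G\tilde g_i$ are pointed lifts of the $fg_i$, so $f_G\tilde g_1\simeq f_G\tilde g_2$ by (P4). Since $A$ is compact, the images of $c\tilde g_1$ and $c\tilde g_2$ lie in a finite subcomplex. So there are a finite set $S\subset G$ and maps $g_i'\colon A\to\bigvee_SK$ with $c\tilde g_i=jg_i'$, where $j\colon\bigvee_SK\to\bigvee_GK$ is the inclusion.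

\emph{Step 2: a finite $p$-group quotient.} Fix a prime $p$. For each pair $s\ne s'$ in $S$ choose a homomorphism from $G$ to a finite $p$-group that does not kill $s^{-1}s'$. Let $P$ be the image of $G$ in the product of these finitely many groups. Then $P$ is a finite $p$-group and $\pi\colon G\to P$ is injective on $S$. Put $\iota_S=\pi_\#j\colon\bigvee_SK\to\bigvee_PK$. Because $\pi|_S$ is injective, there is a map $\rho\colon\bigvee_PK\to\bigvee_SK$ that sends the summand $\pi(s)$ identically to the summand $s$ and all other summands to the base point, and $\rho\,\iota_S=\mathrm{id}$. By \eqref{eq:compat} for $\pi\colon G\to P$,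
\[
\bar f_P\,\iota_S\,g_i'=\bar f_P\,\pi_\#\,c\,\tilde g_i=\pi_\#\,\bar f_G\,c\,\tilde g_i=\pi_\#\,c\,f_G\,\tilde g_i ,
\]
so $\bar f_P\iota_Sg_1'\simeq\bar f_P\iota_Sg_2'$. Composing with $e_p$ and using (L2) gives $(\bar f_P)_{(p)}e_p\iota_Sg_1'\simeq(\bar f_P)_{(p)}e_p\iota_Sg_2'$. By Lemma~\ref{lem:plocal} we may cancel $(\bar f_P)_{(p)}$. Composing with $\rho_{(p)}$ and using $\rho_{(p)}e_p\iota_S\simeq e_p\rho\,\iota_S=e_p$, we obtain $e_pg_1'\simeq e_pg_2'$ as maps $A\to(\bigvee_SK)_{(p)}$.

\emph{Step 3: all primes together.} The group $P$ depends on $p$, but the space $U=\bigvee_SK$ and the maps $g_i'$ do not; this is the purpose of the retraction $\rho$. Proposition~\ref{prop:detect}(D) gives $g_1'\simeq g_2'$. Hence $c\tilde g_1\simeq c\tilde g_2$, so $\tilde g_1\simeq\tilde g_2$, and projecting a pointed homotopy to $B\vee K$ gives $g_1\simeq g_2$.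
\end{proof}

\section{Suspensions: proof of Theorem~\ref{thm:A}}\label{sec:susp}

A wedge of circles is aspherical, since its universal cover is a tree, and its fundamental group is free. The remaining hypothesis of Theorem~\ref{thm:B} on $B$ is the following.

\begin{lemma}[Magnus]\label{lem:magnus}
A free group is residually finite-$p$ for every prime $p$.
\end{lemma}

\begin{proof}
A given word involves finitely many generators, and the group retracts onto the free factor that they generate, so we may assume that there are finitely many generators $y_1,\dots,y_r$. Let $J$ be the ideal of series without constant term in the ring $\mathbb F_p\langle\langle x_1,\dots,x_r\rangle\rangle$ of noncommutative power series. For $k\ge1$ the set $1+J/J^k$ is a group under multiplication, since $J/J^k$ is nilpotent, and its order $|J/J^k|$ is a power of $p$. Send $y_i$ to $1+x_i$. Let $w=y_{i_1}^{a_1}\cdots y_{i_s}^{a_s}$ with $s\ge1$, $i_j\ne i_{j+1}$ and $a_j=p^{e_j}a_j'$, $p\nmid a_j'$. In characteristic $p$,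
\[
(1+x)^{a_j}=(1+x^{p^{e_j}})^{a_j'}=1+a_j'x^{p^{e_j}}+(\text{higher powers of }x).
\]
Expanding the product of these $s$ series gives terms $x_{i_1}^{c_1}\cdots x_{i_s}^{c_s}$ with $c_j\geq0$. The monomial $x_{i_1}^{p^{e_1}}\cdots x_{i_s}^{p^{e_s}}$ consists of exactly $s$ maximal blocks of equal letters. A term with some $c_j=0$ has fewer blocks, and a term with all $c_j>0$ equals this monomial only if $c_j=p^{e_j}$ for all $j$. So its coefficient in the image of $w$ is $a_1'\cdots a_s'\ne0$ in $\mathbb F_p$, and $w$ survives in $1+J/J^k$ for $k>\sum_jp^{e_j}$.
\end{proof}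

\begin{lemma}\label{lem:split}
Let $X$ be a finite pointed CW-complex with $r+1$ components. Then there is a pointed homotopy equivalence $\Sigma X\simeq B\vee K$, where $B$ is a wedge of $r$ circles and $K$ is a simply connected finite CW-complex.
\end{lemma}

\begin{proof}
Let $X_0,\dots,X_r$ be the components, with the base point in $X_0$, and let $(-)_+$ denote the addition of a disjoint base point. Then $X=X_0\vee(X_1)_+\vee\dots\vee(X_r)_+$, and $\Sigma$ commutes with wedges. For $i\ge1$ choose a vertex $x_i\in X_i$, and attach to the unreduced suspension of $X_i$ an arc joining its two poles. Collapsing the arc gives $\Sigma((X_i)_+)$. Collapsing instead the segment from pole to pole through $x_i$ gives $S^1\vee\Sigma X_i$. Both collapsed subcomplexes are contractible and contain the poles, so $\Sigma((X_i)_+)\simeq S^1\vee\Sigma X_i$ as pointed spaces. Take $K=\Sigma(X_0\vee\dots\vee X_r)$, which is simply connected as the suspension of a connected complex.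
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
\emph{Reduction.} If $f$ is not pointed, only free homotopy is in question, and we replace $f$ by a homotopic pointed map. Composing $f$ on either side with pointed homotopy equivalences, or changing it by a pointed homotopy, alters neither the hypotheses nor the conclusions. By Lemma~\ref{lem:split} we may assume that $f\colon B\vee K\to B'\vee L$, with $B,B'$ wedges of $r$ and $r'$ circles. The isomorphism $\mathbb Z^r\cong\mathbb Z^{r'}$ on $H_1$ gives $r=r'$, so we take $B'=B$. The inclusion $B\subset B\vee L$ is an isomorphism on $\pi_1$, so on each circle $f$ is pointed homotopic to a loop in $B$. Thus $f|_B$ is pointed homotopic to a map $\theta\colon B\to B$ followed by the inclusion. Since $\pi_1(f)$ is an isomorphism, so is $\pi_1(\theta)$, and $\theta$ is a homotopy equivalence because $B$ is aspherical. Let $\theta'$ be a pointed homotopy inverse and replace $f$ by $(\theta'\vee\mathrm{id}_L)f$. Now $f|_B$ is pointed homotopic to the inclusion, and by homotopy extension for $(B\vee K,B)$ we may assume that it is the inclusion. By Lemma~\ref{lem:magnus}, $f$ satisfies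 the hypotheses of Theorem~\ref{thm:B}.

\emph{Part} (2). The pointed case is Theorem~\ref{thm:B}. In the free case, make $g_1,g_2$ pointed by free homotopies. By (P1), $fg_1$ is pointed homotopic to $\gamma\cdot(fg_2)$ for some $\gamma\in\pi_1(\Sigma Y)$. Write $\gamma=f_*\delta$. By (P2), $fg_1$ is pointed homotopic to $f(\delta\cdot g_2)$, and $\delta\cdot g_2$ is trivial on $\pi_1$ because it is freely homotopic to $g_2$. The pointed case gives $g_1\simeq\delta\cdot g_2$, so $g_1$ and $g_2$ are freely homotopic. Injectivity on $\pi_n$ is the pointed case with $A=S^n$ for $n\ge2$, and it is the hypothesis for $n=1$.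

\emph{Part} (1). By (P3) it suffices to find a free null-homotopy of $g$. Since $\Sigma X$ is path-connected, it suffices to do so on each component of $A$. So let $A$ be connected. As $fg\simeq*$, the map $fg$ is trivial on $\pi_1$, and then so is $g$, because $\pi_1(f)$ is injective. Part (2) with $g_1=g$ and $g_2=*$ gives $g\simeq *$.
\end{proof}

\section{The hypotheses cannot be dropped}\label{sec:sharp}

We keep the notation $n\ge2$, $W$, $\Lambda$, $f_u$ of Example~\ref{ex:W}.

\subsection*{Infinite complexes}
For infinite $A$ a cohomology class in $H^n(A;\Lambda)$ may involve infinitely many powers of $t$, so Step 1 fails. The example below realizes the series $\sum_{k\ge0}2^kt^{-k-1}$, which formally equals $1/(t-2)$.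

\begin{proposition}\label{prop:infinite}
There are an infinite connected $n$-dimensional CW-complex $A$ and a map $g\colon A\to W$ with $g\not\simeq*$ and $f_{2-t}\,g\simeq*$.
\end{proposition}

\begin{proof}
Let $A$ be the reduced mapping telescope of $S^{n-1}\xrightarrow{2}S^{n-1}\xrightarrow{2}\cdots$. It has one vertex, $(n-1)$-cells $e_k$ and $n$-cells $c_k$ for $k\ge0$, with cellular boundary $c_k\mapsto e_k-2e_{k+1}$. By \eqref{eq:hopf}, $[A,\widetilde W]_*=H^n(A;\Lambda)$ is the cokernel of
\[
\delta\colon\prod_{k\ge0}\Lambda\to\prod_{k\ge0}\Lambda,\qquad(a_k)_k\mapsto(a_k-2a_{k+1})_k ,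
\]
and the lift of $f_{2-t}$ acts as multiplication by $2-t$. Let $x=(t^{-k-1})_k$. Then $(2-t)x=(2t^{-k-1}-t^{-k})_k=-\delta\bigl((t^{-k})_k\bigr)$, so the class of $x$ is killed. Suppose $x=\delta(a)$. Then $a_k=t^{-k-1}+2a_{k+1}$, so $a_0=\sum_{k<m}2^kt^{-k-1}+2^ma_m$ for all $m$. Taking $m=k+1$ shows that the coefficient of $t^{-k-1}$ in $a_0$ is congruent to $2^k$ modulo $2^{k+1}$, hence nonzero, for every $k\ge0$. This is impossible for a Laurent polynomial. So the class of $x$ is nonzero. Let $g$ be the corresponding map $A\to\widetilde W$ followed by the projection. By (P4) and (P3), $g\not\simeq*$ and $f_{2-t}g\simeq *$.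
\end{proof}

The whole kernel is a copy of $\mathbb Z[1/2]$. Indeed $\widetilde H_*(A)$ is $\mathbb Z[1/2]$ in degree $n-1$, via $e_k\mapsto2^{-k}$, so $H^n(A;\Lambda)=\mathrm{Ext}(\mathbb Z[1/2],\Lambda)$. As $\mathrm{Hom}(\mathbb Z[1/2],\Lambda)=0$, the Hom--Ext sequence of $0\to\Lambda\xrightarrow{2-t}\Lambda\to\mathbb Z[1/2]\to0$ identifies the kernel of $2-t$ with $\mathrm{Hom}(\mathbb Z[1/2],\mathbb Z[1/2])=\mathbb Z[1/2]$.

\subsection*{A fundamental group with too few $p$-group quotients}
The last two examples use the factorization $t^6-1=uv$ with
\begin{equation}\label{eq:uv}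
u=t^2-t+1,\qquad v=t^4+t^3-t-1,\qquad u(1)=1 .
\end{equation}

\begin{proposition}\label{prop:Z6}
The conclusion of Theorem~\ref{thm:B} fails for $B=K(\mathbb Z/6,1)$, $K=L=S^n$ and $A=S^n$.
\end{proposition}

\begin{proof}
As in Example~\ref{ex:W}, the universal cover of $B\vee S^n$ is homotopy equivalent to a wedge of six spheres permuted by $\mathbb Z/6=\langle t\rangle$, so $\pi_n(B\vee S^n)=\mathbb Z[t]/(t^6-1)$, generated by the inclusion $\iota$ of $S^n$. Let $f$ be the identity on $B$ and represent $u\iota$ on $S^n$. On $\widetilde H_*(B\vee S^n)=\widetilde H_*(B)\oplus\widetilde H_*(S^n)$ the map $f$ is the identity on the first summand and sends $[S^n]$ to $u(1)[S^n]=[S^n]$. So $f$ is an isomorphism in $\pi_1$ and homology. On $\pi_n$ it is multiplication by $u$, which kills $v$, and $v\ne0$ because its degree is less than $6$.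
\end{proof}

Here Step 2 fails. The nontrivial quotients of $\mathbb Z/6$ of prime power order are $\mathbb Z/2$ and $\mathbb Z/3$, and $v$ becomes $1+t-t-1=0$ when $t^2=1$ and $t+1-t-1=0$ when $t^3=1$. No cover with a $p$-group sees the class $v$.

\subsection*{Maps that are not trivial on $\pi_1$}
The quotient $\Lambda/(t^6-1)$ can also be produced inside $W$, by maps that send a loop to $t^6$. The following shows that $f_*$ can have trivial kernel, as Theorem~\ref{thm:A}(1) requires, without being injective on all homotopy classes of maps $A\to\Sigma X$.

\begin{proposition}\label{prop:pi1}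
Let $u$ be as in \eqref{eq:uv} and $A=S^1\times S^{n-1}$. There are pointed maps $g_1,g_2\colon A\to W$ that are not freely homotopic, while $f_ug_1$ and $f_ug_2$ are pointed homotopic.
\end{proposition}

\begin{proof}
Let $\mathcal M$ be the space of all maps $S^{n-1}\to W$, with the constant map at the base point as base point. A map $A\to W$ is a loop in $\mathcal M$, and free homotopies correspond to free homotopies of loops. Two loops at the base point of $\mathcal M$ are freely homotopic exactly when their classes in $\pi_1(\mathcal M)$ are conjugate.

Evaluation at the base point of $S^{n-1}$ is a fibration $\mathcal M\to W$ with fiber $M(S^{n-1},W)$, whose fundamental group is $\pi_n(W)$. It has the section $\sigma$ that sends $w$ to the constant map at $w$. Hence the exact sequence of the fibration gives a split extension $1\to\pi_n(W)\to\pi_1(\mathcal M)\to\pi_1(W)\to1$. We claim that $\sigma(\gamma)\,\beta\,\sigma(\gamma)^{-1}=\gamma\cdot\beta$ for $\beta\in\pi_n(W)$ and $\gamma\in\pi_1(W)$. Let $\beta_s\colon S^n\to W$ be a homotopy with $\beta_1=\beta$ and $\beta_s(*)=\gamma(s)$, so that $\beta_0=\gamma\cdot\beta$. Through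 the collapse $S^1\times S^{n-1}\to S^n$, regard $\beta_s$ as a loop in $\mathcal M$ at $\sigma(\gamma(s))$. The loops $\sigma(\gamma|_{[0,s]})\,\beta_s\,\sigma(\gamma|_{[0,s]})^{-1}$ form a pointed homotopy from $\beta_0$ to $\sigma(\gamma)\beta\sigma(\gamma)^{-1}$, which proves the claim. Therefore $\pi_1(\mathcal M)=\Lambda\rtimes\langle t\rangle$ with $(\alpha,t^a)(\beta,t^b)=(\alpha+t^a\beta,t^{a+b})$. Composition with $f_u$ commutes with $\sigma$, so it acts by $(\alpha,t^a)\mapsto(u\alpha,t^a)$. From
\[
(\beta,t^b)(0,t^6)(\beta,t^b)^{-1}=(\beta,t^{b+6})(-t^{-b}\beta,t^{-b})=((1-t^6)\beta,t^6)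
\]
we see that the conjugates of $(0,t^6)$ are the elements $(\alpha,t^6)$ with $\alpha\in(1-t^6)\Lambda$.

Let $g_1,g_2$ represent $(0,t^6)$ and $(v,t^6)$; they are pointed maps $A\to W$. If $v\in(1-t^6)\Lambda=uv\Lambda$, then $u$ is a unit of the domain $\Lambda$, which is false. So $g_1$ and $g_2$ are not freely homotopic. On the other hand, $f_ug_1$ represents $(0,t^6)$, and $f_ug_2$ represents $(uv,t^6)=(t^6-1,t^6)$, the conjugate of $(0,t^6)$ by $(-1,t^0)$. This element is represented by a loop in the fiber $M(S^{n-1},W)$. So there is a free homotopy of loops in $\mathcal M$ from $f_ug_1$ to $f_ug_2$ whose base point moves through pointed maps $S^{n-1}\to W$, and the corresponding homotopy of maps $A\to W$ fixes the base point of $A$.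
\end{proof}

\begin{thebibliography}{9}

\bibitem{HMR}
Hilton, Mislin and Roitberg, \emph{Localization of nilpotent groups and spaces}.

\bibitem{IK}
Kouyemon Iriye and Daisuke Kishimoto, \emph{Fat wedge filtrations and decomposition of polyhedral products}, arXiv:1412.4866 (2014).

\end{thebibliography}
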